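# Finitely many shapes: Poincaré–Einstein fillings over boundaries of bounded geometry

## 1. "Bounded boundary, finitely many fillings": the guess on explicit metrics

Take a closed 3-manifold with bounded curvature and diameter, whose conformal class has Yamabe constant bounded below by a positive number. In how many topologically different ways can it be the boundary at infinity of a complete Einstein 4-manifold?

The first guess is: boundedly many. For closed manifolds of a fixed dimension, bounds $|\sec|\le Q$, $\mathrm{diam}\le D$, $\mathrm{Vol}\ge v>0$ leave only finitely many diffeomorphism types (Cheeger's finiteness theorem), and one hopes that the boundary controls its fillings as well. A bolder guess is that only finitely many types of fillings occur over *all* such boundaries together. Let us fix the terms and test both guesses.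

**Definition 1.1.** Let $(M^3,\widehat g)$ be closed, connected, with conformal class $[\widehat g]$. A *Poincaré–Einstein filling* of $(M,[\widehat g])$ is a complete Riemannian manifold $(X^4,g)$ such that

1. $X$ is connected and is the interior of a compact manifold $\overline X$ with boundary $\partial\overline X=M$;
2. $\mathrm{Ric}_g=-3g$;
3. there is a smooth defining function $\rho$ of the boundary ($\rho>0$ in $X$, $\rho=0$ and $d\rho\ne0$ on $M$) such that $\rho^2g$ extends to a smooth Riemannian metric on $\overline X$ whose restriction to $M$ lies in $[\widehat g]$.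

**Definition 1.2.** The Yamabe constant is
$$\mathcal Y(M,[\widehat g])=\inf_{\tilde g\in[\widehat g]}\frac{\int_MR_{\tilde g}\,d\mathrm{vol}_{\tilde g}}{\mathrm{Vol}_{\tilde g}(M)^{1/3}} .$$

If $\tilde g=u^4\widehat g$ with $u>0$, then $R_{\tilde g}u^5=-8\Delta u+\widehat Ru$ and $d\mathrm{vol}_{\tilde g}=u^6d\mathrm{vol}_{\widehat g}$. So $\mathcal Y\ge\Upsilon$ is the Sobolev inequality
$$\Upsilon\Big(\int_M\phi^6\Big)^{1/3}\le\int_M8|\nabla\phi|^2+\widehat R\phi^2\qquad\text{for all Lipschitz }\phi, \tag{1.1}$$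
first for smooth $\phi>0$, then by density (and by passing from $\phi$ to $|\phi|$) for Lipschitz $\phi$.

The question, posed in S.-Y. A. Chang, P. Yang, R. Zhang, "On the Poincaré-Einstein manifolds with cylindrical conformal infinity", arXiv:2509.20325 (2025), is this. Fix $Q,D,\Upsilon>0$ and consider all $(M,\widehat g)$ with
$$\|\mathrm{Rm}_{\widehat g}\|_{C^0}\le Q,\qquad\mathrm{diam}_{\widehat g}(M)\le D,\qquad\mathcal Y(M,[\widehat g])\ge\Upsilon .$$
Is there $N(Q,D,\Upsilon)$ such that for each of them the fillings $X$ have at most $N$ diffeomorphism types?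

**Test 1: the round sphere.** Hyperbolic space $g=dt^2+\sinh^2t\,g_{S^3}$ fills the round $S^3$. With $r=2e^{-t}$ it reads $g=r^{-2}\big(dr^2+(1-\tfrac{r^2}4)^2g_{S^3}\big)$. We shall see in Section 4 that it is the only filling.

For the next two tests we use one computation. Consider
$$g=\frac{dr^2}{\mathcal V}+c^2\mathcal V\sigma^2+(r^2-n^2)g_{S^2},\quad\mathcal V=\frac{\mathcal P}{r^2-n^2},\quad\mathcal P=r^4+(1-6n^2)r^2-2mr+n^2-3n^4, \tag{1.2}$$
where either $n=0$, $c=1$, $\sigma=d\psi$, or $n>0$, $c=2n$, $\sigma=d\psi+\cos\vartheta\,d\phi$. Then $d\sigma=-k\,\mathrm{vol}_{S^2}$ with $kc=2n$. For $dt^2+a(t)^2\sigma^2+b(t)^2g_{S^2}$ the Ricci tensor is diagonal, with entries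
$$\mathrm{Ric}_{00}=-\tfrac{a''}a-\tfrac{2b''}b,\quad\mathrm{Ric}_{33}=-\tfrac{a''}a-\tfrac{2a'b'}{ab}+\tfrac{k^2a^2}{2b^4},\quad\mathrm{Ric}_{11}=\mathrm{Ric}_{22}=-\tfrac{b''}b-\tfrac{b'^2}{b^2}-\tfrac{a'b'}{ab}+\tfrac1{b^2}-\tfrac{k^2a^2}{2b^4}.$$
Here $d/dt=\sqrt{\mathcal V}\,d/dr$, $a=c\sqrt{\mathcal V}$, $b^2=r^2-n^2$. With $\dot{}=d/dr$ one gets $\frac{a''}a=\frac12\ddot{\mathcal V}$, $\frac{a'b'}{ab}=\frac{r\dot{\mathcal V}}{2b^2}$, $\frac{b'^2}{b^2}=\frac{r^2\mathcal V}{b^4}$, $\frac{b''}b=\frac{r\dot{\mathcal V}}{2b^2}-\frac{n^2\mathcal V}{b^4}$, $\frac{k^2a^2}{2b^4}=\frac{2n^2\mathcal V}{b^4}$. Hence $\mathrm{Ric}_{00}=\mathrm{Ric}_{33}=:\lambda$, and $\mathrm{Ric}_{11}=-\frac{r\dot{\mathcal V}}{b^2}-\frac{(r^2+n^2)\mathcal V}{b^4}+\frac1{b^2}$ equals $-3$ if and only if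
$$r\dot{\mathcal P}-\mathcal P=(r^2-n^2)+3(r^2-n^2)^2, \tag{1.3}$$
which holds for the $\mathcal P$ in (1.2). The contracted Bianchi identity in the direction $\partial_t$ reads $\lambda'+\frac{2b'}b(\lambda+3)=\frac12(2\lambda-6)'=\lambda'$, and $b'\ne0$, so $\lambda=-3$. Thus (1.2) satisfies $\mathrm{Ric}=-3g$ wherever $\mathcal V>0$ and $r>n$. With $\rho=1/r$, $\rho^2g$ is smooth up to $\rho=0$ and its boundary metric is $c^2\sigma^2+g_{S^2}$. By (1.3), $\mathcal P/r$ is strictly increasing for $r>n$, so $\mathcal V>0$ beyond a zero $r_b>n$ of $\mathcal P$, and $\dot{\mathcal V}(r_b)=\frac{1+3(r_b^2-n^2)}{r_b}$. In terms of the distance $s$ to $\{r=r_b\}$, $\mathcal V\approx\dot{\mathcal V}(r_b)^2s^2/4$. So the metric closes up smoothly over the sphere $r=r_b$ exactly when $\frac c2\dot{\mathcal V}(r_b)\psi$ has period $2\pi$.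

**Test 2: $S^1(L)\times S^2$.** Let $n=0$ and let $\psi$ have period $L$. For $m=0$, put $r=\sinh s$: this is $ds^2+\cosh^2s\,d\psi^2+\sinh^2s\,g_{S^2}$, a quotient of $\mathbb H^4$, with $X\cong S^1\times\mathbb R^3$. For $m>0$ let $r_+$ be the zero of $\mathcal P$. The condition is $L=\frac{4\pi r_+}{1+3r_+^2}$, solvable for $L\le2\pi/\sqrt3$, and $X\cong\mathbb R^2\times S^2$. So one boundary can have fillings of two types. The values $r_+$ and $1/(3r_+)$ give the same $L$.

**Test 3: lens spaces.** Let $n=\frac14$ and $\psi\sim\psi+\frac{4\pi}p$, $p\ge2$. The condition is $\dot{\mathcal V}(r_b)=\frac p{2n}$, solved by $r_b=\frac{p+\sqrt{p^2-48n^2+144n^4}}{12n}>n$, with $m$ chosen so that $\mathcal P(r_b)=0$. (These are metrics of D. Page and C. Pope, Class. Quantum Grav. 4 (1987).) The filling is a disc bundle over $S^2$ with boundary $S^3/\mathbb Z_p$. The boundary metrics $g_{S^2}+4n^2\sigma^2$ are all locally isometric, of bounded diameter, of scalar curvature $2-2n^2>0$. For different $p$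 the $\overline X$ are not diffeomorphic, since $\pi_1(\partial\overline X)=\mathbb Z_p$. What degenerates is the volume: $0<\mathcal Y\le(2-2n^2)\mathrm{Vol}^{2/3}\to0$.

So the bolder guess is false without the bound $\Upsilon$, even if one keeps $\mathcal Y>0$. (Test 3 shows one filling for each boundary, so it says nothing about counting over a single boundary.) With $\Upsilon$, both guesses are right.

**Theorem A.** *For $Q,D,\Upsilon>0$ there is $N(Q,D,\Upsilon)$ such that the compactifications $\overline X$ of all Poincaré–Einstein fillings of all closed connected $(M^3,\widehat g)$ with $\|\mathrm{Rm}_{\widehat g}\|_{C^0}\le Q$, $\mathrm{diam}\le D$, $\mathcal Y\ge\Upsilon$ have at most $N$ diffeomorphism types (as manifolds with boundary). In particular the answer to the question is yes.*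

## 2. A collar of unknown size and a shrinking sphere

A sensible first plan is to imitate the closed case: find a collar of $M$ in $X$ of uniform size, bound the curvature of $X$ and the injectivity radius, and quote smooth compactness. It stops at two places.

*Near infinity.* In Test 2 with $m>0$ the planes tangent to $S^2$ have curvature $\frac{1-b'^2}{b^2}=\frac{1-\mathcal V}{r^2}$, which is $1/r_+^2$ at $r=r_+$. All the boundaries $S^1(L)\times S^2$ are locally isometric, yet $1/r_+^2$ is as large as we like. So neither a curvature bound nor a collar of definite size can come from the *local* geometry of the boundary. In this family $r_+\to0$ forces $L\to0$, and then $\mathcal Y\le2(4\pi L)^{2/3}\to0$. A global quantity, the Yamabe constant, must enter.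

*Inside.* Suppose that we have all the interior control we can hope for: the Einstein equation and a lower volume bound for balls. Curvature can still blow up.

**Example 2.1.** Let $\sigma_1,\sigma_2,\sigma_3$ be left-invariant forms on $S^3$ with $d\sigma_1=\epsilon\,\sigma_2\wedge\sigma_3$ and cyclic, $\epsilon=\pm1$, and for $a>0$ let
$$h_a=f^{-2}dr^2+\tfrac{r^2}4(\sigma_1^2+\sigma_2^2+f^2\sigma_3^2),\qquad f^2=1-\tfrac{a^4}{r^4},\quad r>a .$$
In the orthonormal coframe $e^0=dr/f$, $e^1=\frac r2\sigma_1$, $e^2=\frac r2\sigma_2$, $e^3=\frac{rf}2\sigma_3$ we have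
$$e^0\wedge e^3+\epsilon e^1\wedge e^2=d\big(\tfrac{r^2}4\sigma_3\big),\qquad e^0\wedge e^1+\epsilon e^2\wedge e^3=d\big(\tfrac{r^2f}4\sigma_1\big),$$
the second because $(\frac14\sqrt{r^4-a^4})'=\frac r{2f}$; the same holds for $\sigma_2$. Three closed forms of this shape make the metric hyperkähler, hence Ricci-flat. With $s$ the distance to $\{r=a\}$, $\frac{r^2f^2}4\sigma_3^2\approx s^2\sigma_3^2$, so after dividing $S^3$ by $\pm1$ (the angle in $\sigma_3$ then has period $2\pi$) the metric closes up over a round sphere $\{r=a\}$ of radius $\frac a2$. Then $\mathrm{Vol}\{r\le R\}=\frac{\pi^2}4(R^4-a^4)$ while $\omega_4=\frac{\pi^2}2$, so by Bishop–Gromov all balls satisfy $\mathrm{Vol}(B_t)\ge\frac12\omega_4t^4$. But $h_a$ is $a^2h_1$ up to isometry. As $a\to0$ the curvature blows up like $a^{-2}$ and the spaces converge to the cone $\mathbb R^4/\{\pm1\}$. The limit does not show the vanishing sphere.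

So the limits that we must expect are orbifolds, and near their singular points the topology of the approximating manifolds is hidden at small scales. The proof has two corresponding parts. Sections 4–6 use $\mathcal Y\ge\Upsilon$ through a sharp inequality *on $M$* for a function that records how an interior point is seen from infinity; it yields a uniform volume bound and shows that $X$ is nearly hyperbolic far out, uniformly. Sections 7–10 recover the hidden topology by an induction on the order of the local group.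

## 3. A weaker hypothesis, and the facts that we quote

All metrics are smooth. Notation: $\widehat R$ is the scalar curvature of $\widehat g$; $Y_3=\mathcal Y(S^3)=6(2\pi^2)^{2/3}$; $\omega_4=\pi^2/2$; $\mathrm{Vol}_{\mathbb H}(t)$ is the volume of a $t$-ball in $\mathbb H^4$, so $\mathrm{Vol}_{\mathbb H}(t)\ge\omega_4t^4$. A bound on $\|\mathrm{Rm}\|$ bounds $|\sec|$ by a fixed multiple; replacing $Q$ by that multiple we assume $|\sec|\le Q$, so $|\widehat R|\le6Q$.

**Theorem B.** *The conclusion of Theorem A holds, with $N=N(\Lambda,V,\Upsilon,\omega,\rho_1)$, if the bounds on $\mathrm{Rm}$ and $\mathrm{diam}$ are replaced by:*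

* (H1) $|\widehat R|\le\Lambda$;
* (H2) $\mathrm{Vol}(M,\widehat g)\le V$;
* (H3) $\mathcal Y(M,[\widehat g])\ge\Upsilon$;
* (H4) *for all $x\in M$, $\rho\le\rho_1$ there is a smooth chart $e:B_\rho(0)\subset\mathbb R^3\to M$, $e(0)=x$, a diffeomorphism onto an open set, with $(1+\omega(\rho))^{-1}g_E\le e^*\widehat g\le(1+\omega(\rho))g_E$. Here $\rho_1>0$ and the function $\omega$, with $\omega(\rho)\to0$ as $\rho\to0$, are fixed.*

"Uniform" means: depending only on $(\Lambda,V,\Upsilon,\omega,\rho_1)$.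

**Step: Theorem B implies Theorem A.** We derive (H1)–(H4) from the bounds in Theorem A. (H1) holds with $\Lambda=6Q$, (H3) is assumed, and $\mathrm{Vol}(M)\le V(Q,D)$ by Bishop–Gromov. For (H4), put $\phi=(\rho-d(x,\cdot))_+$, $\rho\le1$, into (1.1): $\int\phi^6\ge(\rho/2)^6\mathrm{Vol}B_{\rho/2}$ and the right side is at most $(8+6Q)\mathrm{Vol}B_\rho$, so
$$\mathrm{Vol}B_\rho\ge c\,\rho^2(\mathrm{Vol}B_{\rho/2})^{1/3},\qquad c=\frac\Upsilon{4(8+6Q)} .$$
Iterating, $\mathrm{Vol}B_\rho\ge\prod_{k<m}(c\rho^24^{-k})^{3^{-k}}\cdot(\mathrm{Vol}B_{\rho2^{-m}})^{3^{-m}}$. The last factor tends to $1$, and $\sum3^{-k}=\frac32$, $\sum k3^{-k}=\frac34$, so $\mathrm{Vol}B_\rho(x)\ge c^{3/2}4^{-3/4}\rho^3$. By Cheeger–Gromov–Taylor (J. Diff. Geom. 17 (1982)), $\mathrm{inj}\ge\iota(Q,\Upsilon)$. With $e=\exp_x$, Rauch comparison gives (H4) with $\omega(\rho)=C(Q)\rho^2$, $\rho\le\rho_1(Q,\Upsilon)$. $\square$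

From now on (H1)–(H4) hold.

**Definition 3.1.** For $\kappa>0$ let $\mathcal C=\mathcal C_\kappa$ be the class of complete connected $(Y^4,h)$ with $\mathrm{Ric}_h=-3\mu h$ for some $\mu\in[0,1]$ and $\mathrm{Vol}(B_t(x))\ge\kappa t^4$ for all $x\in Y$, $t>0$.

Enlarging keeps us in the class: if $(Y,h)\in\mathcal C$ and $0<r\le1$, then $(Y,r^{-2}h)\in\mathcal C$. Example 2.1 lies in $\mathcal C_{\omega_4/2}$ for every $a$.

**(F0)** (Graham–Lee 1991; Graham 2000; Fefferman–Graham.) There is a unique geodesic defining function $r$ on a collar $[0,r_1)\times M$ with $g=r^{-2}(dr^2+g_r)$, $g_r$ smooth in $r\in[0,r_1)$, $g_0=\widehat g$, $g_r=\widehat g+r^2g_2+O(r^3)$, $g_2=-(\mathrm{Ric}_{\widehat g}-\frac{\widehat R}4\widehat g)$. So $\mathrm{tr}\,g_2=-\widehat R/4$. The size $r_1$ depends on $X$.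

**(F1)** (Anderson, Invent. Math. 102 (1990).) There is a universal $\epsilon_A>0$: if $h$ is Einstein on a 4-manifold, $|\mathrm{Ric}|\le3$, and $\mathrm{Vol}(B_t(x))\ge(1-\epsilon_A)\omega_4t^4$ for all $x\in B_r(p)$, $t\le r\le1$ (balls relatively compact), then on $B_{r/2}(p)$ the harmonic radius is $\ge cr$ and $|\nabla^k\mathrm{Rm}|\le C_kr^{-2-k}$.

**(F2)** (Jiang–Naber, Ann. of Math. 193 (2021); in dimension 4 also Cheeger–Naber, Ann. of Math. 182 (2015).) If $|\mathrm{Ric}|\le3$ on a complete 4-manifold and $\mathrm{Vol}(B_1(p))\ge v$, then $\int_{B_1(p)}|\mathrm{Rm}|^2\le C(v)$.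

**(F3)** (Orbifold compactness: Anderson, JAMS 2 (1989); Bando–Kasue–Nakajima, Invent. 97 (1989); Tian, Invent. 101 (1990); in the pointed, local form Anderson, GAFA 2 (1992), and Cheeger–Naber 2015.) By (F2) curvature is bounded in $L^2$ on unit balls of elements of $\mathcal C$, so every pointed sequence $(Y_i,h_i,y_i)$ in $\mathcal C$ has a subsequence with a pointed Gromov–Hausdorff limit $(Y_\infty,h_\infty,y_\infty)$ of the following kind. $Y_\infty$ is a complete Einstein orbifold with a closed discrete set $S$ of singular points. Each $x\in S$ has a neighborhood homeomorphic to $B^4/\Gamma_x$, where $\Gamma_x\subset O(4)$ is finite, nontrivial, free on $S^3$, and the metric lifts to a smooth metric on $B^4$. There are $\epsilon_i\to0$, $\epsilon_i$-Gromov–Hausdorff approximations $f_i:B_{1/\epsilon_i}(y_\infty)\to B_{1/\epsilon_i}(y_i)$ with $f_i(y_\infty)=y_i$, and relatively compact open sets $U_1\subset U_2\subset\cdots$ exhausting $Y_\infty\setminus S$, $U_i\subset B_{1/\epsilon_i}(y_\infty)$,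 such that $\varphi_i:=f_i|_{U_i}$ is a smooth embedding and $\varphi_i^*h_i\to h_\infty$ in $C^\infty_{loc}(Y_\infty\setminus S)$.

There is only one local group at each point. The tangent cone at $x$ is a metric cone, with cross-section a union of spherical space forms. Suppose this cross-section were disconnected. Paths between different components of the cone minus its vertex pass through the vertex, so two rays from the vertex in different components form a line. The tangent cone is a limit of rescalings whose Ricci curvature is bounded below by numbers tending to $0$, so by the Cheeger–Colding splitting theorem (Ann. of Math. 144 (1996)) it is a product $\mathbb R\times Y'$, where $Y'$ is a length space, and not a point because the limit is non-collapsed of dimension 4. But $\mathbb R\times Y'$ minus a point $(0,y_0)$ is connected: from $(s,y)$ with $y\ne y_0$ one moves freely in $s$ to the level $\{1\}\times Y'$, which is connected and avoids the point, and from $(s,y_0)$, $s\ne0$, one first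 moves inside $\{s\}\times Y'$ to some $y\ne y_0$. So the cone minus its vertex is connected, a contradiction. Points with trivial group are left out of $S$: there the volume density is $1$, so by volume convergence and Bishop–Gromov (F1) applies to the $Y_i$ nearby.

Put $\Gamma_x=1$ for $x\notin S$. The tangent cone at $x$ is $\mathbb R^4/\Gamma_x$ and the volume density $\lim_{t\to0}\mathrm{Vol}(B_t(x))/\omega_4t^4$ is $1/|\Gamma_x|$. Hence
$$|\Gamma_x|\le\omega_4/\kappa,\qquad x\notin S\iff\text{the volume density at }x\text{ is }1. \tag{3.1}$$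
Write $p_i\to p$ if $d(f_i(p),p_i)\to0$. Bounded sequences subconverge, and distances converge. "$Y_i\to Y_\infty$ as in (F3)" means all of this, and such a $Y_\infty$ is called a *limit space*. In Example 2.1, $h_a$ with $a\to0$ gives $Y_\infty=\mathbb R^4/\{\pm1\}$, $S=\{0\}$.

**(F4)** (Colding, Ann. of Math. 145 (1997); Cheeger–Colding, Ann. of Math. 144 (1996), J. Diff. Geom. 46 (1997).) Volumes of balls converge under non-collapsed limits with Ricci bounded below, and Bishop–Gromov passes to limits. For Ricci-flat limit spaces of sequences in $\mathcal C$, tangent cones at infinity are metric cones; if $\mathrm{Vol}(B_t(w))/t^4$ is constant in $t$, the space is a metric cone with vertex $w$.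

**(F5)** (McCullough, J. London Math. Soc. 65 (2002).) For a spherical space form $S^3/\Gamma$, $\mathrm{Isom}\to\mathrm{Diff}$ is bijective on $\pi_0$; hence $\pi_0\mathrm{Diff}(S^3/\Gamma)$ is finite.

**(F6)** (Aubin, Talenti.) On $\mathbb R^3$, $8\int|\nabla V|^2\ge Y_3(\int V^6)^{1/3}$; for $0\ne V\ge0$ with $V\in L^6$, $\nabla V\in L^2$, equality holds only for $V=a\big(\frac\sigma{\sigma^2+|y-c|^2}\big)^{1/2}$.

## 4. How an interior point is seen from infinity

Let $(X,g)$ be a filling, $r$ as in (F0), $T=-\log r$ on the collar. Then $g=dT^2+e^{2T}g_r$, $|\nabla T|=1$, and from $\mathrm{Hess}\,T=\frac12\partial_T(e^{2T}g_r)$, $\partial_T=-r\partial_r$,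
$$\mathrm{Hess}\,e^T=e^T\big(g-\tfrac12r^{-1}\partial_rg_r\big),\qquad|\partial_rg_r|\le Cr\,g_r . \tag{4.1}$$
Up to Proposition 4.2, $C$ may depend on $X$ and $q$. Fix $q\in X$, $d=d(q,\cdot)$, and $r_0$ small, with $q\notin\{r\le r_0\}$ and $(e^T\circ\gamma)''\ge\frac12e^T$ for unit-speed geodesics $\gamma$ in $\{r\le r_0\}$. Put
$$W(r,x)=d(q,(r,x))+\log r .$$

**Lemma 4.1.** *On $(0,r_0)\times M$, $W$ is Lipschitz for $\bar g=r^2g$. Almost everywhere $0\le W_r\le Cr$, $|\nabla_xW|\le C$, and $\frac{2W_r}r=|\bar\nabla W|^2_{\bar g}$.*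

*Proof.* The point is that a minimizing geodesic from $q$ becomes almost radial at a definite rate. Let $d$ be differentiable at $m=(r,x)$, let $\gamma$ be the minimizing unit-speed geodesic from $q$ to $m$, of length $\ell$, put $y=e^T\circ\gamma$ and $\cos\theta=\langle\gamma',\nabla T\rangle=y'/y$. As $y$ is convex in $\{r\le r_0\}$, $\gamma$ has no excursion into $\{r<r_0\}$ with both ends on $\{r=r_0\}$. So $\gamma$ lies in $\{r<r_0\}$ exactly on a final interval $(a,\ell]$, where $y(a)=1/r_0$, $y'(a)\ge0$, and $y''\ge\frac12y$ gives $y\ge r_0^{-1}\cosh((t-a)/\sqrt2)$, $y'\ge0$.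

Let $\mathcal E=y^2-y'^2=y^2\sin^2\theta$. In (4.1) the error term only sees the component of $\gamma'$ tangent to $M$, of $g$-length $\sin\theta$, so $|y''-y|\le Cy\,r^2\sin^2\theta=Cy^{-3}\mathcal E$. Hence $|\mathcal E'|=2|y'||y-y''|\le2Cy^{-2}\mathcal E$. Since $\int y^{-2}dt\le C$, $\mathcal E(\ell)\le C\mathcal E(a)\le Cr_0^{-2}$.

Now $\nabla d=\gamma'$ at $m$ and $\nabla T=-r\partial_r$, so $\cos\theta=-rd_r=1-rW_r$. Thus $|\nabla_xW|_{g_r}=\sin\theta/r=\mathcal E^{1/2}\le C$. Since $\cos\theta\ge0$, $W_r=(1-\cos\theta)/r\in[0,\sin^2\theta/r]$, and $\sin^2\theta/r=\mathcal Er$. The identity is $|\nabla d|_g^2=1$, that is, $r^2[(W_r-\frac1r)^2+|\nabla_xW|^2]=1$. $\square$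

So $W$ extends continuously to $r=0$, and $w_q:=W|_{r=0}$ is Lipschitz on $M$. Put
$$\beta_x(q):=-w_q(x),\qquad u_q:=e^{-w_q/2}.$$

*Example.* For $\mathbb H^4$ as in Test 1 and $q$ the origin, $d=t=-\log(r/2)$, so $W\equiv\log2$ and $u_q\equiv2^{-1/2}$. Here $\widehat R=6$, and $-8\Delta u_q+\widehat Ru_q=6\cdot2^{-1/2}=24u_q^5$. This equality becomes an inequality in general.

**Proposition 4.2.** *Weakly on $M$: $-8\Delta u_q+\widehat Ru_q\le24u_q^5$.*

*Proof.* We push the Laplacian comparison $\Delta d\le3\coth d$ to the boundary. In weak form, $-\int\langle\nabla d,\nabla\Phi\rangle dv_g\le3\int\coth d\;\Phi\,dv_g$ for Lipschitz $\Phi\ge0$ with compact support in $X\setminus\{q\}$. Take $\Phi=r^2\Psi$ with $\Psi$ supported in the collar. With $d=W-\log r$, $dv_g=r^{-4}dv_{\bar g}$, $dv_{\bar g}=\theta\,dr\,dv_{\widehat g}$, $h=\theta_r/\theta$ this reads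
$$\int\Big[-\langle\bar\nabla W,\bar\nabla\Psi\rangle-\tfrac{2W_r}r\Psi+\tfrac{\Psi_r}r+\tfrac{2\Psi}{r^2}\Big]dv_{\bar g}\le3\int\coth d\,\tfrac\Psi{r^2}dv_{\bar g}.$$
Integrating $\Psi_r/r$ by parts gives $\int\Psi(\frac1{r^2}-\frac hr)dv_{\bar g}$; using also $2W_r/r=|\bar\nabla W|^2$,
$$\int-\langle\bar\nabla W,\bar\nabla\Psi\rangle-|\bar\nabla W|^2\Psi\le\int\Psi\Big[\frac hr+\frac{3(\coth d-1)}{r^2}\Big].$$
Let $\Psi=\psi(r)\phi(x)E$, $E=e^{-W/2}$, $0\le\phi\in C^\infty(M)$. Then $-\langle\bar\nabla W,\bar\nabla\Psi\rangle=2\psi\langle\nabla_xE,\nabla\phi\rangle-\psi'\phi EW_r+\frac12\psi\phi E|\bar\nabla W|^2$, and with $W_r=\frac r2|\bar\nabla W|^2$ we get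
$$2\int\psi\langle\nabla_xE,\nabla\phi\rangle_{g_r}-\tfrac12\int(r\psi)'\phi E|\bar\nabla W|^2\le\int\psi\phi E\Big[\frac hr+\frac{3(\coth d-1)}{r^2}\Big]. \tag{4.2}$$
Choose $r\psi=\ell^{-1}k(r)$ with $k=1$ on $[\delta,\epsilon]$, linear to $0$ on $[\delta/2,\delta]$ and $[\epsilon,2\epsilon]$, $\ell=\int k\,dr/r\ge\log(\epsilon/\delta)$. Then $\int\psi\,dr=1$ and $\int|(r\psi)'|dr=2/\ell$. Let $\delta/\epsilon\to0$, then $\epsilon\to0$. The second term in (4.2) is $O(1/\ell)$ by Lemma 4.1, so it vanishes in the limit. The first equals $-2\int\psi E\Delta_{g_r}\phi\to-2\int u\Delta\phi$ with $u=u_q$. On the right, uniformly, $h/r\to\mathrm{tr}\,g_2=-\widehat R/4$ and, as $e^{-2d}=r^2e^{-2W}$, $\frac{3(\coth d-1)}{r^2}=\frac{6e^{-2W}}{1-e^{-2d}}\to6e^{-2w}=6u^4$. So $2\int\langle\nabla u,\nabla\phi\rangle\le\int u\phi(-\frac{\widehat R}4+6u^4)$. Multiply by $4$; Lipschitz $\phi\ge0$ follow by approximation. $\square$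

**Lemma 4.3.** *$\Theta(q):=\lim_{t\to\infty}\frac{\mathrm{Vol}B_t(q)}{\mathrm{Vol}_{\mathbb H}(t)}=\frac4{\pi^2}\int_Mu_q^6$, and $\Theta(q)\le\frac{\mathrm{Vol}B_t(q)}{\mathrm{Vol}_{\mathbb H}(t)}\le1$ for all $t>0$. Moreover $\Theta(q)\ge\theta:=(\Upsilon/Y_3)^{3/2}$.*

*Proof.* In the collar $d<t$ iff $r>e^{W-t}$. Substituting $r=e^{-t}\varrho$, with dominated convergence ($W\ge-C$), $e^{-3t}\mathrm{Vol}B_t(q)\to\int_M\int_{e^w}^\infty\varrho^{-4}d\varrho=\frac13\int e^{-3w}$, and $\mathrm{Vol}_{\mathbb H}(t)=2\pi^2\int_0^t\sinh^3\sim2\pi^2e^{3t}/24$. The quotient is $\frac4{\pi^2}\int u_q^6$. The second claim is Bishop–Gromov. For the third, (1.1) with $\phi=u_q$ and Proposition 4.2 tested with $u_q$ give $\Upsilon(\int u_q^6)^{1/3}\le24\int u_q^6$, so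
$$\int_Mu_q^6\ge(\Upsilon/24)^{3/2}, \tag{4.3}$$
and $\frac4{\pi^2}(\Upsilon/24)^{3/2}=\theta$ because $24^{3/2}\frac{\pi^2}4=6^{3/2}\cdot2\pi^2=Y_3^{3/2}$. $\square$

Hence **$(X,g)\in\mathcal C_\kappa$ with $\kappa:=\theta\omega_4$**: $\mathrm{Vol}B_t(q)\ge\theta\mathrm{Vol}_{\mathbb H}(t)\ge\kappa t^4$.

*Test 1 again.* If $\mathcal Y(M)=Y_3$, as for the round sphere, we may take $\Upsilon=Y_3$. Then $\theta=1$, all volume ratios are $1$, and the equality case of Bishop–Gromov gives $X=\mathbb H^4$. Also, if $\Upsilon>2^{-2/3}Y_3$, then $\theta>\frac12$, and by (3.1) $|\Gamma_x|\le1/\theta<2$ at all points of limit spaces of such fillings: no orbifold points appear. The naive plan fails inside only for smaller $\Upsilon$.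

**A height function.** Let $\Sigma_t=\{T=t\}$ and $\Omega^t=X\setminus\{T>t\}$ for $t\ge t_0$ large. For $q\in\Omega^t$ put $\tau(q)=t-d(q,\Sigma_t)$. This is independent of $t$, since a path from $\Sigma_t$ to $\Sigma_{t'}$ has length $\ge t'-t$, with equality for $r$-lines. So $\tau$ is defined on $X$, is 1-Lipschitz, equals $T$ for $T\ge t_0$, and each $\{\tau\le a\}$ is compact. Since $d(q,\Sigma_t)-t=\min_xW_q(e^{-t},x)$,
$$\tau(q)=\max_{x\in M}\beta_x(q),\qquad\max u_q=e^{\tau(q)/2}=:s(q)^{-1/2},\quad s(q)=e^{-\tau(q)}. \tag{4.4}$$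
Each $\beta_x$ is 1-Lipschitz on $X$. Moreover, *for all $q,x$ there is a unit-speed ray $\gamma$ from $q$ with $\beta_x(\gamma(t))=\beta_x(q)+t$.* Take a limit of minimizing geodesics $\gamma_k$ from $q$ to $(r_k,x)$, $r_k\to0$. Then $W_{\gamma(t)}(r_k,x)\le W_q(r_k,x)-t+d(\gamma_k(t),\gamma(t))$, so "$\ge$" holds, and "$\le$" is the Lipschitz property.

By (4.3) and (H2), $e^{3\tau(q)}V\ge\int u_q^6\ge(\Upsilon/24)^{3/2}$. So $\tau\ge\tau_{\min}$ with a uniform constant $\tau_{\min}$.

**Lemma 4.4.** *$\mathrm{Vol}\{\tau\le b\}\le C(b)$, uniformly.*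

*Proof.* We sweep $\{\tau\le b\}$ by geodesics coming in from infinity and bound their Jacobian. Let $\sigma(x,T)$ be the geodesic equal to $(e^{-T},x)$ for large $T$, defined for all $T\in\mathbb R$. A minimizing geodesic from $q$ to $\Sigma_t$ meets $\Sigma_t$ orthogonally, so $q=\sigma(x,\tau(q))$ for some $x$. For every $(x,T_0)$ with $\tau(\sigma(x,T_0))=T_0$ the geodesic $\sigma(x,\cdot)$ minimizes the distance from $\sigma(x,T_0)$ to $\Sigma_t$, so there are no focal points of $\Sigma_t$ on $(T_0,t]$, for every large $t$. Let $J$ be the Jacobian of $\sigma$ with respect to $dT\,dv_{\widehat g}$ and $j=J^{1/3}>0$ on $(T_0,\infty)$. With $A$ the shape operator, $(\mathrm{tr}A)'=-|A|^2+3\le-\frac13(\mathrm{tr}A)^2+3$ and $j'/j=\frac13\mathrm{tr}A$, so $j''\le j$.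

By (F0), $J=e^{3T}(1-\frac{\widehat R}8r^2+O(r^3))$, so $j=j_0+O(e^{-2T})$ together with its first derivative, where $j_0=e^T-\frac{\widehat R}{24}e^{-T}$, $j_0''=j_0$. For $k=j-j_0$: $(e^{-T}(k'+k))'=e^{-T}(k''-k)\le0$ and $e^{-T}(k'+k)\to0$, so $k'+k\ge0$. Then $(e^Tk)'\ge0$ and $e^Tk\to0$, so $k\le0$. Thus $J\le(e^T+\frac\Lambda{24}e^{-T})^3$ on $[T_0,\infty)$. By the area formula on the closed set of $(x,T)$ with $\tau(\sigma(x,T))=T\in[\tau_{\min},b]$, which $\sigma$ maps onto $\{\tau\le b\}$, $\mathrm{Vol}\{\tau\le b\}\le V\int_{\tau_{\min}}^b(e^T+\frac\Lambda{24}e^{-T})^3dT$. $\square$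

## 5. Far out, the sharp Sobolev inequality forces hyperbolic balls

Suppose that $\tau(q)$ is large. By (4.4) $u_q$ has a high peak. Rescaled at the peak, the boundary looks like $\mathbb R^3$ by (H4), and there the constant in the Sobolev inequality is $Y_3$ instead of $\Upsilon$. The chain of inequalities in Lemma 4.3 then gives $\Theta(q)\ge1$ up to a small error, hence equality in everything. We now make this precise.

**Setting.** $(X_i,g_i)$ are fillings of $(M_i,\widehat g_i)$ satisfying (H1)–(H4) with the same data, $q_i\in X_i$, $s_i=s(q_i)\to0$, and $x_i$ is a maximum point of $u_{q_i}$. Take charts $e_i$ at $x_i$ of radius $\sqrt{s_i}$ and put $h_i(y)=s_i^{-2}(e_i(s_i\cdot))^*\widehat g_i$ on $|y|<s_i^{-1/2}$, so $h_i\to g_E$ uniformly. For $z\in X_i$ let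
$$v_{i,z}(y)=s_i^{1/2}u_z(e_i(s_iy)),\qquad v_{i,z}^2=\exp\big(\beta_{e_i(s_iy)}(z)-\tau(q_i)\big).$$

**The model.** For $P=(\sigma,c)\in U^4:=\mathbb R_+\times\mathbb R^3$ (upper half-space model of $\mathbb H^4$) let $V_P(y)=\big(\frac\sigma{\sigma^2+|y-c|^2}\big)^{1/2}$ and $\beta^{\mathbb H}_y(P)=2\log V_P(y)$. The inversion at $y$ turns $\beta_y^{\mathbb H}$ into $\log\sigma$. So $|\nabla\beta_y^{\mathbb H}|=1$, and its gradient lines are the geodesics converging to $y$. Also $\int V_P^6=4\pi\int_0^\infty\frac{\varrho^2d\varrho}{(1+\varrho^2)^3}=\frac{\pi^2}4$.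

**Lemma 5.1.** *Let $d(z_i,q_i)\le R$. After passing to a subsequence, $v_{i,z_i}\to V_P$ a.e. and in $L^6_{loc}$ for some $P\in U^4$; $\int_{M_i}u_{z_i}^6\to\frac{\pi^2}4$, so $\Theta(z_i)\to1$; and $\lim_{L\to\infty}\limsup_i\int_{M_i\setminus e_i(B_{s_iL})}u_{z_i}^6=0$. If $z_i=q_i$, then $P=(1,0)$.*

*Proof.* **Step 1: a limit.** We collect bounds for $v_i:=v_{i,z_i}$. As the $\beta_x$ are 1-Lipschitz and $\max v_{i,q_i}=1$, we have $0<v_i\le e^{R/2}$ and $v_i\ge e^{-R/2}v_{i,q_i}$. By Proposition 4.2, scaled, $-8\Delta_{h_i}v_i\le24v_i^5+\Lambda s_i^2v_i$. By Lemma 4.3, $\int v_i^6\le\int_{M_i}u_{z_i}^6=\frac{\pi^2}4\Theta(z_i)\le\frac{\pi^2}4$. Testing with $\varphi^2v_i$,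
$$8\int|\nabla(\varphi v_i)|^2\le24\int\varphi^2v_i^6+\Lambda s_i^2\int\varphi^2v_i^2+8\int|\nabla\varphi|^2v_i^2 . \tag{5.1}$$
So $v_i$ is bounded in $H^1_{loc}$. A subsequence converges weakly in $H^1_{loc}$, a.e., and, by boundedness, in $L^6_{loc}$ to some $V\ge0$.

**Step 2: $V\ne0$.** The peak must not get lost. We have $\Delta_{h_i}v_{i,q_i}+c_iv_{i,q_i}\ge0$ with $c_i=3v_{i,q_i}^4+\frac{\Lambda s_i^2}8\le3+\Lambda$ for $s_i\le1$. This is a uniformly elliptic divergence-form inequality, so the local maximum principle (Gilbarg–Trudinger, Thm 8.17) and $v_{i,q_i}(0)=1$ give $1\le C\|v_{i,q_i}\|_{L^2(B_1)}\le Ce^{R/2}\|v_i\|_{L^2(B_1)}$.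

**Step 3: equality in Sobolev.** Let $\varphi=\varphi_L$ be $1$ for $|y|\le L$, $\log(L^2/|y|)/\log L$ for $L\le|y|\le L^2$, and $0$ beyond. Letting $i\to\infty$ in (5.1), with Hölder,
$$8\int|\nabla(\varphi_LV)|^2\le24\int\varphi_L^2V^6+8\Big(\int V^6\Big)^{1/3}\Big(\int|\nabla\varphi_L|^3\Big)^{2/3},\qquad\int|\nabla\varphi_L|^3=\frac{4\pi}{(\log L)^2}.$$
Let $L\to\infty$: $8\int|\nabla V|^2\le24\int V^6$. With (F6), $Y_3\le24(\int V^6)^{2/3}$, i.e. $\int V^6\ge(\frac6{24})^{3/2}2\pi^2=\frac{\pi^2}4$. But $\int V^6\le\frac{\pi^2}4$, so equality holds throughout, and by (F6) $V=V_P$ (the constant is $a=1$ by the mass). Since $\int_{M_i}u_{z_i}^6\le\frac{\pi^2}4$ while $\int_{e_i(B_{s_iL})}u_{z_i}^6\to\int_{B_L}V^6$, all mass statements follow.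

**Step 4: $z_i=q_i$.** Here we identify $P$. Now $V\le1$. Let $k=\sup_{B_\rho}V$. The function $(v_i-k)^+$ is a weak subsolution of $-\Delta_{h_i}(\cdot)\le C$, so if $k<1$, then $1-k\le\sup_{B_{\rho/2}}(v_i-k)^+\le C\rho^{-3/2}\|(v_i-k)^+\|_{L^2(B_\rho)}+C\rho^2$. Let $i\to\infty$: $1-k\le C\rho^2$. Let $\rho\to0$: $V(0)\ge1$. From $\max V_P=\sigma^{-1/2}\le1$ we get $\sigma\ge1$, and $V(0)=1$ reads $\sigma=\sigma^2+|c|^2$. So $\sigma=1$, $c=0$. $\square$

Lemma 5.1 applies to arbitrary sequences $z_i$, so $\inf_{B_R(q_i)}\Theta\to1$ for every $R$, and by Lemma 4.3 $\mathrm{Vol}B_t(z_i)/\mathrm{Vol}_{\mathbb H}(t)\to1$ for all $t$, uniformly for $z_i$ at bounded distance from $q_i$. By (F1) and the equality case of Bishop–Gromov, **a subsequence of $(X_i,g_i,q_i)$ converges smoothly to $(\mathbb H^4,o)$**, via embeddings $\psi_i$ of larger and larger balls with $\psi_i(o)=q_i$. It remains to see that $\tau$ converges to the correct function.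

**Lemma 5.2.** *After passing to a subsequence there is an isometry $\Phi:\mathbb H^4\to U^4$, $\Phi(o)=(1,0)$, with $\tau(\psi_i(z))-\tau(q_i)\to-\log\sigma(\Phi(z))$ locally uniformly.*

*Proof.* **Step 1: construction of $\Phi$.** We let each point be represented by what infinity sees. Let $Z\subset\mathbb H^4$ be countable, dense, $o\in Z$. By a diagonal argument $v_{i,\psi_i(z)}\to V_{\Phi(z)}$ a.e. for all $z\in Z$. So there is $\mathcal G\subset\mathbb R^3$ of full measure with $\beta_{e_i(s_iy)}(\psi_i(z))-\tau(q_i)\to\beta^{\mathbb H}_y(\Phi(z))$ for $y\in\mathcal G$, $z\in Z$. As each $\beta_x$ is 1-Lipschitz, $|\beta_y^{\mathbb H}(\Phi(z))-\beta_y^{\mathbb H}(\Phi(z'))|\le d(z,z')$ for $y\in\mathcal G$, hence for all $y\in\mathbb R^3$. Taking for $y$ an endpoint in $\mathbb R^3$ of the geodesic through $\Phi(z),\Phi(z')$, we get $d(\Phi(z),\Phi(z'))\le d(z,z')$. So $\Phi$ extends to a 1-Lipschitz map on $\mathbb H^4$, and by equi-Lipschitz continuity the convergence holds for all $z\in\mathbb H^4$,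 $y\in\mathcal G$, locally uniformly in $z$.

**Step 2: some rays go to rays.** Let $z\in\mathbb H^4$, $y\in\mathcal G$. The rays from $\psi_i(z)$ along which $\beta_{e_i(s_iy)}$ grows at unit speed subconverge to a ray $\gamma$ from $z$ with $\beta_y^{\mathbb H}(\Phi(\gamma(t)))=\beta_y^{\mathbb H}(\Phi(z))+t$. Since $\Phi\circ\gamma$ is 1-Lipschitz and $|\nabla\beta_y^{\mathbb H}|=1$, it is the unit-speed gradient line, i.e. the geodesic ray from $\Phi(z)$ to $y$.

**Step 3: $\Phi$ is an isometry.** Fix $z$. Let $\mathcal D\subset S_z\mathbb H^4$ be the set of directions of the rays of Step 2 over all $y\in\mathcal G$, and $F:\mathcal D\to S_{\Phi(z)}U^4$ the direction of the image ray: $\Phi(\exp_zt\xi)=\exp_{\Phi(z)}tF(\xi)$. As $\Phi$ is 1-Lipschitz, $t\to0$ gives $|F\xi-F\eta|\le|\xi-\eta|$. The image is dense since $\mathcal G$ is dense in $\mathbb R^3$. Extend $F$ to $\overline{\mathcal D}$; then $F:\overline{\mathcal D}\to S^3$ is onto. If $F(\eta)=-F(\xi)$, then $|\xi-\eta|\ge2$, so $\eta=-\xi$.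 Thus $\overline{\mathcal D}=-\overline{\mathcal D}$ and $F(-\xi)=-F(\xi)$. From $|F\xi\mp F\eta|\le|\xi\mp\eta|$ and $|a-b|^2+|a+b|^2=4$ for unit vectors, equality holds. So $F^{-1}:S^3\to\overline{\mathcal D}\subset S^3$ preserves inner products and is the restriction of an orthogonal map; $\overline{\mathcal D}=S^3$. Hence $\Phi(\exp_zt\xi)=\exp_{\Phi(z)}tF\xi$ for all $\xi,t$ and all $z$, and $\Phi$ is an isometry. $\Phi(o)=(1,0)$ by Lemma 5.1.

**Step 4: the limit of $\tau$.** The maximum of $u_z$ is not controlled by a.e. convergence, so we recover it from the sizes of level sets. Let $z_i=\psi_i(z)$, $s(z_i)/s_i\to\lambda\in(0,\infty)$ along a subsequence. For every $a>0$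
$$s_i^{-3}\mathrm{vol}\{x\in M_i:s_iu_{z_i}(x)^2\ge a\}\to|\{V_{\Phi(z)}^2\ge a\}|. \tag{5.2}$$
Inside $e_i(B_{s_iL})$ this is a.e. convergence, level sets of $V_P$ being null sets; outside, the left side is at most $a^{-3}\int_{M_i\setminus e_i(B_{s_iL})}u_{z_i}^6$ by Chebyshev, which is small by Lemma 5.1. The same applied with $z_i$ in the role of $q_i$ gives $s(z_i)^{-3}\mathrm{vol}\{s(z_i)u_{z_i}^2\ge a\}\to|\{V_{(1,0)}^2\ge a\}|$, and the right side is continuous in $a$. So the limit in (5.2) also equals $\lambda^3|\{V^2_{(1,0)}\ge\lambda a\}|=|\{V^2_{(\lambda,0)}\ge a\}|$. The two functions of $a$ vanish exactly for $a\ge1/\sigma(\Phi(z))$ and $a\ge1/\lambda$. So $\lambda=\sigma(\Phi(z))$. Since $\tau$ is 1-Lipschitz, the convergence is locally uniform. $\square$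

On $U^4$ let $b:=-\log\sigma$ and $o:=(1,0)$; $|\nabla b|=1$, $\mathrm{Hess}\,b=g-db^2$.

**Proposition 5.3.** *For $\delta\in(0,1)$ there is $\tau_0=\tau_0(\delta)$, uniform, such that if $\tau(q)\ge\tau_0$ there is an embedding $\psi:B_{10}(o)\subset U^4\to X$, $\psi(o)=q$, with $\|\psi^*g-g_{\mathbb H}\|_{C^3}\le\delta$ and $|\tau\circ\psi-\tau(q)-b|\le\delta$.*

*Proof.* Otherwise there are $\delta$, fillings $X_i$ with the same data and $q_i\in X_i$ with $\tau(q_i)\to\infty$ admitting no such $\psi$. Then $s_i\to0$, and for a subsequence and $i$ large $\psi_i\circ\Phi^{-1}$, with $\psi_i,\Phi$ from Lemma 5.2, has all required properties, a contradiction. $\square$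

## 6. A compact core of uniform size

We replace $\tau$ by a smooth function without critical points far out. One elementary remark is used three times.

**Lemma 6.1.** *If $|f|\le\epsilon$ and $|\mathrm{Hess}f|\le C$ along a geodesic of length $\sqrt\epsilon$ starting at $x$ in the direction of $\nabla f(x)$, then $|\nabla f(x)|\le(2+\frac C2)\sqrt\epsilon$.*

*Proof.* Taylor: $2\epsilon\ge f(\text{end})-f(x)\ge\sqrt\epsilon|\nabla f(x)|-\frac C2\epsilon$. $\square$

**Proposition 6.2.** *There are a universal $\delta_0$ and $\tau_0=\tau_0(\delta_0)$ such that there is a smooth $\tilde\tau$ on $\{\tau>\tau_0\}$ with $|\tilde\tau-\tau|\le\delta_0<\frac1{10}$, $\frac12\le|\nabla\tilde\tau|\le2$, $|\mathrm{Hess}\,\tilde\tau|\le C$ ($C$ universal).*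

*Proof.* We glue the functions $b$ of Proposition 5.3. Let $\{q_j\}$ be a maximal 1-separated set in $\{\tau\ge\tau_0\}$ and $\psi_j$ as in Proposition 5.3 at $q_j$ with $\delta=\delta_0$; for $\delta_0$ small $B_9(q_j)\subset\psi_j(B_{10})$. Let $b_j=\tau(q_j)+b\circ\psi_j^{-1}$, $\chi_j=\chi(d_{\mathbb H}(o,\psi_j^{-1}(\cdot)))$ with $\chi$ a smooth cutoff, $\chi=1$ on $[0,\frac32]$ and $0$ on $[2,\infty)$, $\eta_j=\chi_j/\sum_k\chi_k$, $\tilde\tau=\sum\eta_jb_j$. Supports of the $\chi_j$ lie in $B_3(q_j)$, and each point of $\{\tau\ge\tau_0\}$ is within distance $1$ of some $q_j$, where $\chi_j=1$. The multiplicity is universally bounded (Bishop–Gromov), and $\eta_j$, $b_j-\tau(q_j)$ have universally bounded first and second derivatives where used. $|b_j-\tau|\le\delta_0$ gives $|\tilde\tau-\tau|\le\delta_0$. Since $\sum d\eta_j=0$ and $\sum\mathrm{Hess}\,\eta_j=0$, at a point $x$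
$$d\tilde\tau=\sum\eta_jdb_j+\sum(b_j-\tau(x))d\eta_j,$$
$$\mathrm{Hess}\,\tilde\tau=\sum\eta_j\mathrm{Hess}\,b_j+\sum(d\eta_j\otimes db_j+db_j\otimes d\eta_j)+\sum(b_j-\tau(x))\mathrm{Hess}\,\eta_j .$$
The second formula gives $|\mathrm{Hess}\,\tilde\tau|\le C$. In the first, the last term is $O(\delta_0)$. If $x\in B_3(q_j)\cap B_3(q_k)$, then $f=b_j-b_k$ satisfies $|f|\le2\delta_0$ and $|\mathrm{Hess}f|\le C$ on $B_1(x)$, so $|df(x)|\le C\sqrt{\delta_0}$ by Lemma 6.1. As $\big||db_j|-1\big|\le C\delta_0$, we get $\big||\nabla\tilde\tau|-1\big|\le C\sqrt{\delta_0}$, and the gradient claim holds for $\delta_0$ small. $\square$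

Fix $\delta_0,\tau_0$, let $a_0=\tau_0+3$, and for $a\ge a_0$ let $\Omega_a=X\setminus\{\tau>\tau_0,\tilde\tau>a\}$. It is contained in $\{\tau\le a+\delta_0\}$, so it is a compact domain, with smooth boundary $\{\tilde\tau=a\}$. The flow of $\nabla\tilde\tau/|\nabla\tilde\tau|^2$ shows $\Omega_a\cong\Omega_{a_0}$ for all $a\ge a_0$.

**Lemma 6.3.** *$\overline X\cong\Omega_{a_0}$ (so $X\cong\mathrm{int}\,\Omega_{a_0}$), and for each $a\ge a_0$, $\mathrm{diam}_X\Omega_a\le D(a)$, uniformly.*

*Proof.* **Step 1: topology.** We compare $\tilde\tau$ with $T$ very far out. For $a$ large (depending on $X$), on $\{|T-a|\le2\}$ we have $\tau=T$, $|\tilde\tau-T|\le\delta_0$ and, by (4.1), $|\mathrm{Hess}\,T|\le2$. By Lemma 6.1 $|\nabla(\tilde\tau-T)|\le C\sqrt{\delta_0}$ on $\{|T-a|\le1\}$. So, for $\delta_0$ small, $f_s=(1-s)\tilde\tau+sT$ has no critical points there, and the levels $\{f_s=a\}\subset\{|T-a|\le\delta_0\}$ give an isotopy from $\Omega_a$ to $X\setminus\{T>a\}\cong\overline X$. Hence all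 $\Omega_a\cong\Omega_{a_0}\cong\overline X$, $a\ge a_0$, and they are connected.

**Step 2: diameter.** We count balls. Let $p_1,\dots,p_N$ be a maximal 2-separated set in $\Omega_a$. The balls $B_1(p_j)$ are disjoint, of volume $\ge\kappa$, and contained in $\{\tau\le a+2\}$, so $N\le C(a+2)/\kappa$ by Lemma 4.4. As the closed balls $\overline B_2(p_j)$ cover the connected set $\Omega_a$, any two of the $p_j$ are joined by a chain of $p$'s with steps $\le4$. The diameter in $X$ is at most $4N+4$. $\square$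

So the topology of $\overline X$ sits in a region of bounded diameter of an element of $\mathcal C_\kappa$.

## 7. Conical scales and necks

Fix $\kappa$, and let $Y_i\to Y_\infty$ as in (F3). We first record how points near regular points are reached.

**(7.1)** *If $p_i\to p\notin S$, then $p_i\in\varphi_i(U_i)$ for $i$ large and $\varphi_i^{-1}(p_i)\to p$; conversely, if $U_i\ni p_i'\to p$, then $\varphi_i(p_i')\to p$.* For small $\epsilon$, $\overline B_\epsilon(p)$ is a compact subset of $U_i$ for $i$ large. A path from $\varphi_i(p)$ leaving $\varphi_i(B_\epsilon(p))$ has length $\ge\epsilon/2$ for $i$ large, so $B_{\epsilon/2}(\varphi_i(p))\subset\varphi_i(B_\epsilon(p))$; and $d(p_i,\varphi_i(p))\to0$. The converse holds since $\varphi_i$ is an $\epsilon_i$-approximation.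

**Definition 7.1.** Let $(Y,h)$ be in $\mathcal C$ or a limit space, $y\in Y$, $r>0$, $0<\eta\le10^{-3}$. Say $(y,r)$ is *$\eta$-conical* with group $\Gamma$ and chart $F$ if $\Gamma\subset O(4)$ is finite and free on $S^3$, and $F$ is a smooth embedding of a neighborhood of the closed annulus $A_\Gamma=\{\frac18\le|v|\le8\}\subset\mathbb R^4/\Gamma$ into the regular part of $Y$ with

* (C1) $\|r^{-2}F^*h-g_{flat}\|_{C^2(A_\Gamma)}\le\eta$;
* (C2) $|d(y,F(v))-r|v||\le\eta r$ on $A_\Gamma$;
* (C3) $\{\frac r7\le d(y,\cdot)\le7r\}\subset F(A_\Gamma)$.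

Put
$$\overline U(y,r,F)=\{d(y,\cdot)\le\tfrac r2\}\cup F(\{\tfrac18\le|v|\le1\}).$$

By (C2), (C3), $\{d(y,\cdot)\le0.6r\}\subset\overline U(y,r,F)$, and points $F(v)$ with $1<|v|\le8$ are not in it. So $\overline U(y,r,F)$ is a compact domain with boundary the smooth hypersurface $F(\{|v|=1\})\cong S^3/\Gamma$ in the regular part. All notions are invariant under scaling $h$ and $r$ together.

*Example.* Let $y$ lie on the sphere $\{r=a\}$ of Example 2.1. With the coordinates there, $h_a$ differs from the flat cone metric by $O(a^4/r^4)$ with all scaled derivatives, and $d(y,\cdot)=r+O(a)$. So $(y,r)$ is $\eta$-conical with group $\{\pm1\}$ for $r\ge C_\eta a$; as $h_a$ is smooth, it is $\eta$-conical with trivial group for $r\ll a$. The next lemma shows that at some scale in between (comparable to $a$) it is not $\eta_0$-conical.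

**Lemma 7.2 (necks).** *There is a universal $\eta_0\in(0,10^{-3}]$: if $Y\in\mathcal C$ and $(y,r)$ is $\eta_0$-conical for all $r\in[\rho,R]$, then for any $\eta_0$-conical charts $F,F'$ at $(y,\rho)$, $(y,R)$ with groups $\Gamma,\Gamma'$: $\overline U(y,\rho,F)\cong\overline U(y,R,F')$, and $S^3/\Gamma\cong S^3/\Gamma'$, so $|\Gamma|=|\Gamma'|$.*

*Proof.* By chaining through intermediate scales we may assume $R\le2\rho$ (including $R=\rho$ with two charts). The two charts give two radial functions, and we interpolate. Put $\varrho=\rho|F^{-1}|$, $\varrho'=R|F'^{-1}|$. Both are defined on $\{\frac27\rho\le d(y,\cdot)\le7\rho\}$, within $2\eta_0\rho$ of $d(y,\cdot)$, with gradient norm within $C\eta_0$ of $1$ and Hessian $\le C/\rho$. Let $\mathcal D=\{\frac\rho3<d(y,\cdot)<6\rho\}$. The function $f=\varrho-\varrho'$ has $|f|\le4\eta_0\rho$, $|\mathrm{Hess}f|\le C/\rho$. Taylor expansion as in Lemma 6.1, for the metric scaled by $\rho^{-2}$ and along geodesics of length $\sqrt{\eta_0}\rho$ (which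 stay in $\{\frac27\rho\le d\le7\rho\}$ as $\sqrt{\eta_0}<\frac1{21}=\frac13-\frac27$), gives $|\nabla f|\le C\sqrt{\eta_0}$ on $\mathcal D$. So for $\eta_0$ small $f_s=(1-s)\varrho+s\varrho'$ has $|\nabla f_s|\ge\frac12$ on $\mathcal D$. With $c_s=(1-s)\rho+sR$ the hypersurfaces $\{f_s=c_s\}$ lie in $\{(1-2\eta_0)\rho\le d\le(2+2\eta_0)\rho\}$, a compact part of $\mathcal D$. So the domains $G_s=\{d(y,\cdot)\le\frac\rho2\}\cup\{p\in\mathcal D:f_s(p)\le c_s\}$ are carried into each other by an ambient isotopy supported in $\mathcal D$. By (C2), (C3), $G_0=\overline U(y,\rho,F)$. Also $G_1=\overline U(y,R,F')$, because points with $\frac\rho2<d\le\frac R2$ satisfy $\varrho'\le\frac R2+2\eta_0\rho\le R$. The boundaries correspond, and $|\Gamma|=|\pi_1(S^3/\Gamma)|$. $\square$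

**Lemma 7.3.** *(a) If $x$ is a point of a limit space ($\Gamma_x$ possibly trivial), let $F_{x,r}(v)=\exp_x(rv)$, in normal coordinates of the lifted metric. For every $\eta$, $(x,r)$ is $\eta$-conical with group $\Gamma_x$ via $F_{x,r}$ for all $r\le r(x,\eta)$.*

*(b) Let $Y_i\to Y_\infty$ as in (F3), $z_i\to x$, $\eta\le10^{-3}$, $I\subset(0,\infty)$ compact. Suppose that $(x,r)$ is $\frac\eta2$-conical for all $r\in I$ via charts $F_r$, where either $I$ is a point (and the chart is arbitrary) or $F_r=F_{x,r}$. Then for $i$ large $(z_i,r)$ is $\eta$-conical for all $r\in I$ via $\varphi_i\circ F_r$, with the same group. If moreover $Y_\infty=\mathbb R^4/\Gamma$ is a flat cone with vertex $x$, $r=1$ and $F=\mathrm{id}$, then $\{0.13\le d(z_i,\cdot)\le7.5\}\subset\varphi_i(A_\Gamma)$ for $i$ large.*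

*(c) Let $Y_i\to Y_\infty$ as in (F3), $(z_i,r_i)$ $\eta_0$-conical in $Y_i$, $r_i\to r\in(0,\infty)$, $z_i\to z$. Then every $x\in Y_\infty$ with $\frac r7<d(z,x)<7r$ is regular.*

*Proof.* (a) $d(x,F_{x,r}(v))=r|v|$, and $\|r^{-2}F_{x,r}^*h-g_{flat}\|_{C^2}=O(r^2)$.

(b) $\bigcup_{r\in I}F_r(A_\Gamma)$ is compact in $Y_\infty\setminus S$, so it and a neighborhood lie in $U_i$ for $i$ large, and (C1) follows from $\varphi_i^*h_i\to h_\infty$. Since $|d(z_i,\varphi_i(p))-d(x,p)|\to0$ uniformly on this set, (C2) holds. If (C3) fails for infinitely many $i$, there are (subsequence) $r_i\in I$, $r_i\to r$, and $p_i\notin\varphi_iF_{r_i}(A_\Gamma)$ with $\frac{r_i}7\le d(z_i,p_i)\le7r_i$, $p_i\to p$. Then $\frac r7\le d(x,p)\le7r$, so $p=F_r(v)$ with $\frac18<\frac17-\eta\le|v|\le7+\eta<8$, and $p\notin S$. By (7.1) $p_i=\varphi_i(p_i')$, $p_i'\to p$. As $F_{r_i}\to F_r$ in $C^1$ and $v$ is interior to $A_\Gamma$, $p_i'\in F_{r_i}(A_\Gamma)$ for $i$ large, a contradiction. For the last claim, if $p_i\notin\varphi_i(A_\Gamma)$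 and $0.13\le d(z_i,p_i)\le7.5$ infinitely often, then $p_i\to p$ along a subsequence with $0.13\le|p|\le7.5$. This $p$ is regular and interior to $A_\Gamma$, since $0.13>\frac18$, and (7.1) gives a contradiction.

(c) Let $F_i,\Gamma_i$ be the charts and groups. *First, $|\Gamma_i|\le C(\kappa)$.* $Y_i$ is connected, complete and of infinite volume, so there is $p$ with $d(z_i,p)=3r_i$. By (C3) $B_{r_i}(p)\subset F_i(A_{\Gamma_i})$, so $\kappa r_i^4\le\mathrm{Vol}F_i(A_{\Gamma_i})\le2r_i^48^4\omega_4/|\Gamma_i|$. *Next, there is room around points.* An element $\gamma\ne1$ of $\Gamma_i$ has no eigenvalue $1$, and its eigenvalues are roots of unity of order at most $|\Gamma_i|$, so $|\gamma v-v|\ge2\sin(\pi/|\Gamma_i|)|v|$. Hence there is $c=c(\kappa)>0$ such that for $\frac17-\eta_0\le|v|\le7+\eta_0$ the flat ball $B_c(v)\subset A_{\Gamma_i}$ is isometric to a Euclidean ball. *Now the density.* Let $x_i\to x$. For $i$ large $x_i=F_i(v_i)$ with such $v_i$, and on $B_c(v_i)$ the metric $r_i^{-2}F_i^*h_i$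 is within $10^{-3}$ of the Euclidean one in $C^2$. After a linear change of coordinates making it standard at $v_i$, it differs from the standard metric by at most $C$ times the distance to $v_i$, so a metric ball of small radius contains a coordinate ball of nearly the same radius, and $\mathrm{Vol}(B_s(x_i))/\omega_4s^4\ge1-C(\kappa,r)s$ for small $s$, uniformly in $i$. By volume convergence (F4) the density at $x$ is $\ge1$, and (3.1) gives $x\notin S$. $\square$

## 8. Core domains and their gluing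

Let $Y_i\to Y_\infty$ as in (F3), and let $K_\infty\subset Y_\infty$ be a compact domain whose boundary is a smooth hypersurface in the regular part. Let $w_1,\dots,w_k$ be the singular points in $K_\infty$, all in its interior.

**Definition 8.1.** Call $t$ *admissible* for $x\in Y_\infty$ if $0<t\le1$, $B_{10t}(x)\setminus\{x\}$ is regular and $(x,r)$ is $\frac{\eta_0}2$-conical via $F_{x,r}$ for all $0<r\le t$. All small $t$ are admissible, by Lemma 7.3(a).

Choose $t_a$ admissible for $w_a$ with the closed balls $\overline B_{t_a}(w_a)$ disjoint and in $\mathrm{int}\,K_\infty$, choose $w_{a,i}\to w_a$, and put $F_{a,i}=\varphi_i\circ F_{w_a,t_a}$, $E=K_\infty\setminus\bigcup_aB_{t_a}(w_a)$,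
$$K_i=\varphi_i(E)\cup\bigcup_a\overline U(w_{a,i},t_a,F_{a,i}).$$
By Lemma 7.3(b) the $F_{a,i}$ are $\eta_0$-conical charts for $i$ large. So $K_i$ is a fixed manifold $E$ with unknown pieces glued in.

**Lemma 8.2.** *For $i$ large:*

1. *$K_i$ is a compact domain with smooth boundary $\varphi_i(\partial K_\infty)$; it is the union of $\varphi_i(E)$ and the disjoint sets $\overline U(w_{a,i},t_a,F_{a,i})$, which meet $\varphi_i(E)$ exactly in $F_{a,i}(\{|v|=1\})$.*
2. *Let $G_i\subset Y_i$ be sets such that (α) there is a compact neighborhood $\mathcal V\subset Y_\infty\setminus S$ of $\partial K_\infty$ with $G_i\cap\varphi_i(\mathcal V)=\varphi_i(K_\infty\cap\mathcal V)$ for $i$ large; (β) for every sequence $p_i\in G_i$ ($i$ in an infinite set), a subsequence converges to a point of $K_\infty$; (γ) if $p_i\to p\in\mathrm{int}\,K_\infty$ (along a subsequence), then $p_i\in G_i$ for $i$ large. Then $G_i=K_i$ for $i$ large.*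
3. *If for each $a$ the manifolds $\overline U(w_{a,i},t_a,F_{a,i})$ are mutually diffeomorphic for all $i$, then a subsequence of the $K_i$ consists of mutually diffeomorphic manifolds.*

*Proof.* *Part 1.* Let $p\in E$, $\varphi_i(p)\in\overline U(w_{a,i},t_a,F_{a,i})$. As $d(w_a,p)\ge t_a$, $d(w_{a,i},\varphi_i(p))>\frac{t_a}2$ for $i$ large, so $\varphi_i(p)\in\varphi_iF_{w_a,t_a}(\{|v|\le1\})$ and $p\in F_{w_a,t_a}(\{|v|=1\})$ by injectivity. Points of $\overline U(w_{a,i},t_a,F_{a,i})$ are within $t_a+o(1)$ of $w_{a,i}$, so these sets are disjoint. Near the interfaces $\varphi_i\circ F_{w_a,t_a}$ is an embedding of a neighborhood of $\{|v|=1\}$, so the union is a smooth domain.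

*Part 2.* First, $K_i$ satisfies (α)–(γ). (α): let $\mathcal V$ be disjoint from the $\overline B_{t_a}(w_a)$; then $\varphi_i(\mathcal V)$ is disjoint from the $\overline U(w_{a,i},t_a,F_{a,i})$ for $i$ large. (β): points of $\varphi_i(E)$ subconverge to points of $E$, and points of $\overline U(w_{a,i},t_a,F_{a,i})$ to points of $\overline B_{t_a}(w_a)$. (γ): if $p=w_a$, then $d(w_{a,i},p_i)\to0$. Otherwise $p\notin S$, and by (7.1) $p_i=\varphi_i(p_i')$ with $p_i'\to p$, $p_i'\in K_\infty$. If $p_i'\in E$ we are done. Otherwise $p_i'=F_{w_a,t_a}(v_i)$ with $|v_i|<1$, or $p_i'=w_a$, which we can exclude as $p\ne w_a$. If $|v_i|\ge\frac18$ we are done, and if $|v_i|<\frac18$, then $d(w_{a,i},p_i)\le\frac{t_a}2$ for $i$ large.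

Now let $G_i,G_i'$ both satisfy (α)–(γ), and suppose $p_i\in G_i\setminus G_i'$ for infinitely many $i$. By (β) $p_i\to p\in K_\infty$ along a subsequence. By (γ) for $G_i'$, $p\in\partial K_\infty$. By (7.1) $p_i=\varphi_i(p_i')$ with $p_i'\to p$, so $p_i'$ lies in both neighborhoods $\mathcal V,\mathcal V'$; (α) for $G_i$ gives $p_i'\in K_\infty$, and (α) for $G_i'$ gives $p_i\in G_i'$, a contradiction. By symmetry $G_i=G_i'$ for $i$ large.

*Part 3.* Fix diffeomorphisms $\theta_{a,i}:P_a\to\overline U(w_{a,i},t_a,F_{a,i})$ from fixed manifolds. $K_i$ is the fixed manifold $E$, with fixed boundary parametrizations $F_{w_a,t_a}|_{\{|v|=1\}}$, glued to the $P_a$ by the diffeomorphisms $\theta_{a,i}^{-1}\circ\varphi_i\circ F_{w_a,t_a}:S^3/\Gamma_a\to\partial P_a$. The result depends only on their isotopy classes, and there are finitely many of these by (F5). Here $S^3/\Gamma_a$ is a spherical space form because $\Gamma_a\subset SO(4)$: an element of $O(4)$ of determinant $-1$ has an even number of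 real eigenvalues, an odd number of them $-1$, so it has eigenvalue $1$ and is not free on $S^3$. $\square$

**Lemma 8.3.** *Let $z_i\to x\in Y_\infty$, let $F$ be an $\frac{\eta_0}2$-conical chart of $(x,r)$ and $K_\infty=\overline U(x,r,F)$. Then $\overline U(z_i,r,\varphi_i\circ F)=K_i$ for $i$ large.*

*Proof.* We check (α)–(γ) for $G_i=\overline U(z_i,r,\varphi_i\circ F)$. Let $\mathcal V=F(\{\frac78\le|v|\le\frac98\})$. For $p=F(v)\in\mathcal V$, $d(z_i,\varphi_i(p))>\frac r2$, so by injectivity $\varphi_i(p)\in G_i$ iff $|v|\le1$: (α). (β): points with $d(z_i,\cdot)\le\frac r2$ subconverge to points with $d(x,\cdot)\le\frac r2$, and $\varphi_iF(v_i)$ to some $F(v)$, $\frac18\le|v|\le1$. (γ): let $p_i\to p\in\mathrm{int}\,K_\infty$. If $d(x,p)<\frac r2$, then $d(z_i,p_i)\le\frac r2$ for $i$ large. If $d(x,p)\ge\frac r2$, then $p\in K_\infty$ and (C3), (C2) give $p=F(v)$ with $\frac14<|v|\le1$, and $|v|<1$ because $p\notin\partial K_\infty$. By (7.1) $p_i=\varphi_i(F(v_i))$ with $v_i\to v$, so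 $p_i\in G_i$. $\square$

## 9. Induction on the order of the local group

By Lemma 8.2.3 everything is reduced to a statement near one singular point. The natural move is to blow up there and find a limit, a bubble, with simpler singularities. The danger is a bubble that is again a cone with the same group: then nothing is gained. This happens if one blows up at a badly chosen center or scale. The remedy is to blow up at the *smallest scale down to which some nearby center is conical*, minimizing over all centers.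

**Proposition 9.1 ($\mathcal Q(m)$).** *Let $(Y_i,h_i,y_i)$, elements of $\mathcal C$, converge to $Y_\infty$ as in (F3), $x\in Y_\infty$, $|\Gamma_x|\le m$, $x_i\to x$, $t$ admissible for $x$, $F_i=\varphi_i\circ F_{x,t}$. Then, after passing to a subsequence, the $\overline U(x_i,t,F_i)$ are mutually diffeomorphic.*

*Proof.* Induction on $m$. If $\Gamma_x=1$, then $K_\infty=\overline U(x,t,F_{x,t})$ contains no singular point, and Lemma 8.3 gives $\overline U(x_i,t,F_i)=\varphi_i(K_\infty)\cong K_\infty$ for $i$ large. Let $|\Gamma_x|=m\ge2$ and assume $\mathcal Q(m-1)$.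

**Step 1: choice of center and scale.** Let $\mathcal Z_i(\rho)$ be the set of $z\in\overline B_t(x_i)$ such that $(z,r)$ is $\eta_0$-conical for all $r\in[\rho,t]$ (it increases with $\rho$), and $\rho_i=\inf\{\rho\in(0,t]:\mathcal Z_i(\rho)\ne\emptyset\}$. By Lemma 7.3(b), $x_i\in\mathcal Z_i(\rho)$ for every fixed $\rho$ and $i$ large, so $\rho_i\to0$.

(i) *If $z_i\in\mathcal Z_i(\rho^i)$, $\rho^i\to0$, then $z_i\to x$.* Otherwise along a subsequence $z_i\to z'\ne x$, $r':=d(z',x)\in(0,t]$, and Lemma 7.3(c) at scale $r'$ shows that $x$ is regular, contradicting $\Gamma_x\ne1$.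

(ii) *In the situation of (i), for $i$ large all $\eta_0$-conical charts of $(z_i,r)$, $r\in[\rho^i,t]$, have groups of order $m$.* By Lemma 7.3(b), $F_i$ is an $\eta_0$-conical chart for $(z_i,t)$ with group $\Gamma_x$; use Lemma 7.2.

(iii) *$\rho_i>0$ for $i$ large.* If $\rho_i=0$ for infinitely many $i$, choose $\rho^i<1/i$ so small that all $(z,\rho^i)$, $z\in\overline B_t(x_i)$, are $\eta_0$-conical with trivial group ($Y_i$ is smooth and $\overline B_t(x_i)$ compact), and $z_i\in\mathcal Z_i(\rho^i)$. This contradicts (ii) since $m\ge2$.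

Choose $z_i\in\mathcal Z_i(2\rho_i)$. So $z_i\to x$, and $\mathcal Z_i(\rho_i/2)=\emptyset$. In Example 2.1, $\rho_i$ is comparable to $a$.

**Step 2: blow-ups at $z_i$.** We describe all limits at scales not below $\rho_i$. Let $\lambda_i\to0$, $\lambda_i\ge\rho_i$, and let $(Y_i,\lambda_i^{-2}h_i,z_i)\to(W,w_0)$ as in (F3), along a subsequence; in this step $\varphi_i$ denotes the maps for this convergence. We claim:

1. $W$ is Ricci-flat, and its points at distance $>\frac27$ from $w_0$ are regular. So $W$ has finitely many singular points.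
2. $\lim_{R\to\infty}\mathrm{Vol}(B_R(w_0))/\omega_4R^4=\frac1m$.
3. $|\Gamma_w|\le m$ for all $w\in W$, and if $|\Gamma_w|=m$, then $W=\mathbb R^4/\Gamma_w$ with vertex $w$.
4. There are arbitrarily large $K$ such that $(w_0,K)$ is $\frac{\eta_0}2$-conical in $W$.

*Claim 1.* The Einstein constant of $\lambda_i^{-2}h_i$ tends to $0$. For the second part use Lemma 7.3(c) at the scales $\lambda\lambda_i$, $\lambda\ge2$ fixed, which lie in $[2\rho_i,t]$ for $i$ large.

*Claims 2 and 4.* Let $R_k\to\infty$ with $(W,R_k^{-2}h_W,w_0)\to(\mathcal T,o)$ in the pointed Gromov–Hausdorff sense. By (F4) $\mathcal T$ is a metric cone with vertex $o$. To know more we realize $\mathcal T$ as a limit of manifolds in $\mathcal C$. Let $R_k\ge20$ and $\mathcal A_k=\{\frac{R_k}{20}<d(w_0,\cdot)<20R_k\}\subset W$, which is regular by claim 1. For each $k$ choose $i_k$ so large, with $i_k\to\infty$, that with $\Lambda_k=R_k\lambda_{i_k}$: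

* $\Lambda_k\le\frac1k$, and $(Y_{i_k},\Lambda_k^{-2}h_{i_k},z_{i_k})$ is $\frac1k$-close to $(W,R_k^{-2}h_W,w_0)$;
* $\mathrm{Vol}(B_{\Lambda_k}(z_{i_k}))/\Lambda_k^4$ and $\mathrm{Vol}(B_{R_k}(w_0))/R_k^4$ differ by at most $\frac1k$ (possible by (F4));
* on $\mathcal A_k$, $\Lambda_k^{-2}\varphi_{i_k}^*h_{i_k}-R_k^{-2}h_W$ is $\le\frac1k$ in $C^3$ with respect to $R_k^{-2}h_W$, and $|\lambda_{i_k}^{-1}d(z_{i_k},\varphi_{i_k}(p))-d(w_0,p)|\le\frac{R_k}k$;
* $\{\frac1{10}\Lambda_k\le d(z_{i_k},\cdot)\le10\Lambda_k\}\subset\varphi_{i_k}(\mathcal A_k)$ (possible by (7.1)).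

Then $(Y_{i_k},\Lambda_k^{-2}h_{i_k},z_{i_k})\in\mathcal C$ converges to $(\mathcal T,o)$, and by (F3), after a subsequence, $\mathcal T$ is an orbifold with discrete singular set, with maps $\varphi_k^{\mathcal T}$. The singular set is invariant under dilations, so it is contained in $\{o\}$; and $\mathcal T$ equals its tangent cone at $o$, i.e. $\mathcal T=\mathbb R^4/\Gamma_\infty$ with vertex $o$. By Lemma 7.3(b) (with $x=o$, $r=1$, $F=\mathrm{id}$), for every $\eta>0$ and $k$ large, $\varphi_k^{\mathcal T}|_{A_{\Gamma_\infty}}$ is an $\eta$-conical chart for $(z_{i_k},\Lambda_k)$ in $Y_{i_k}$, and $\{0.13\Lambda_k\le d(z_{i_k},\cdot)\le7.5\Lambda_k\}\subset\varphi_k^{\mathcal T}(A_{\Gamma_\infty})$. Since $\Lambda_k\in[2\rho_{i_k},t]$ for $k$ large, (ii) gives $|\Gamma_\infty|=m$. By volume convergence $\mathrm{Vol}(B_{R_k}(w_0))/R_k^4\to\omega_4/m$; with Bishop–Gromov this is claim 2.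

For claim 4 put $F_k=\varphi_{i_k}^{-1}\circ\varphi_k^{\mathcal T}$, defined near $A_{\Gamma_\infty}$ for $k$ large since $\varphi_k^{\mathcal T}(A_{\Gamma_\infty})\subset\{\frac19\Lambda_k\le d(z_{i_k},\cdot)\le9\Lambda_k\}\subset\varphi_{i_k}(\mathcal A_k)$, with room to spare. The choice of $i_k$ gives (C1), (C2) for $(w_0,R_k)$ with constants tending to $0$. If $\frac{R_k}7\le d(w_0,p)\le7R_k$, then $0.13\Lambda_k\le d(z_{i_k},\varphi_{i_k}(p))\le7.5\Lambda_k$ for $k$ large, so $\varphi_{i_k}(p)\in\varphi_k^{\mathcal T}(A_{\Gamma_\infty})$ and $p\in F_k(A_{\Gamma_\infty})$: (C3). So $(w_0,R_k)$ is $\frac{\eta_0}2$-conical for $k$ large.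

*Claim 3.* $W$ is a limit of spaces with $\mathrm{Ric}\ge-3\lambda_i^2$, so $\mathrm{Vol}(B_r(w))/\omega_4r^4$ is nonincreasing, from $1/|\Gamma_w|$ at $r=0$ to $1/m$ at $r=\infty$ (by claim 2; the limit does not depend on the center). Hence $|\Gamma_w|\le m$. If $|\Gamma_w|=m$, the ratio is constant, so by (F4) $W$ is a metric cone with vertex $w$, and equals its tangent cone $\mathbb R^4/\Gamma_w$ at $w$.

**Step 3: the bubble is simpler.** After a subsequence $(Y_i,\rho_i^{-2}h_i,z_i)\to(Z,z)$ as in (F3), and Step 2 applies with $\lambda_i=\rho_i$. We show that *no $w\in Z$ has $|\Gamma_w|=m$*, which is where the minimality of $\rho_i$ enters. Suppose $|\Gamma_w|=m$; then $Z=\mathbb R^4/\Gamma_w$ with vertex $w$. Let $w_i\to w$. In $h_i$-distance $d(w_i,z_i)\le C\rho_i$, so $w_i\to x$ in $Y_\infty$ and $w_i\in\overline B_t(x_i)$ for $i$ large. As $w_i\notin\mathcal Z_i(\rho_i/2)$, there is $r_i\in[\rho_i/2,t]$ such that $(w_i,r_i)$ is not $\eta_0$-conical. Pass to a subsequence such that one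 of the following holds.

* *$r_i/\rho_i$ converges in $[\frac12,\infty)$.* $Z$ is a flat cone with vertex $w$, so $(w,r)$ is $\frac{\eta_0}2$-conical via $F_{w,r}$ for all $r>0$, and Lemma 7.3(b) at $w$ gives a contradiction.
* *$r_i\to r_\infty\in(0,t]$.* Since $w_i\to x$, Lemma 7.3(b) at $x\in Y_\infty$ with $I=[\frac{r_\infty}2,t]$ gives a contradiction.
* *$r_i\to0$, $r_i/\rho_i\to\infty$.* Let $(Y_i,r_i^{-2}h_i,z_i)\to(Z',z')$ along a subsequence; $w_i\to z'$, and Step 2 applies with $\lambda_i=r_i$. For every fixed $\lambda>0$, $(z_i,\lambda r_i)$ is $\eta_0$-conical for $i$ large, so by Lemma 7.3(c) $Z'\setminus\{z'\}$ is regular. By Lemma 7.3(a), (b) at a small scale, $(z_i,sr_i)$ has, for some fixed $s>0$ and $i$ large, an $\eta_0$-conical chart with group $\Gamma_{z'}$; by (ii), $|\Gamma_{z'}|=m$. By claim 3, $Z'=\mathbb R^4/\Gamma_{z'}$ with vertex $z'$. By Lemma 7.3(b), $(w_i,r_i)$ is $\eta_0$-conical for $i$ large, a contradiction.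

**Step 4: conclusion of the induction.** We move the domain from scale $t$ down to scale $\rho_i$ through the neck, and there use $\mathcal Q(m-1)$. By claim 4 fix $K\ge2$ with $(z,K)$ $\frac{\eta_0}2$-conical in $Z$ via a chart $F_Z$, and let $F_i'=\varphi_i'\circ F_Z$, where $\varphi_i'$ are the maps of (F3) for $(Y_i,\rho_i^{-2}h_i)\to Z$. By Lemma 7.3(b), for $i$ large $F_i'$ is an $\eta_0$-conical chart for $(z_i,K\rho_i)$ and $F_i$ is one for $(z_i,t)$. For $i$ large $\overline U(x_i,t,F_i)=\overline U(z_i,t,F_i)$ as sets, since $d(x_i,z_i)\to0$ and all points whose distance to $x_i$ or $z_i$ is close to $\frac t2$ lie in $F_i(\{\frac18\le|v|\le1\})$. By Lemma 7.2 on $[K\rho_i,t]$ it is diffeomorphic to $\overline U(z_i,K\rho_i,F_i')$. By Lemma 8.3 (for $(Y_i,\rho_i^{-2}h_i)\to Z$) the latter equals $K_i$ with $K_\infty=\overline U(z,K,F_Z)$, formed with $w_{a,i}\to w_a$ and admissible $t_a$ as in Section 8, where $w_a$ are the singular points in $K_\infty$. By claim 3 and Step 3, $|\Gamma_{w_a}|\le m-1$.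 By $\mathcal Q(m-1)$, after passing to subsequences, the $\overline U(w_{a,i},t_a,F_{a,i})$ are mutually diffeomorphic for each $a$, and Lemma 8.2.3 gives a subsequence of mutually diffeomorphic $K_i$. $\square$

## 10. Infinitely many types would contradict the orbifold limit

*Proof of Theorems A and B.* Suppose infinitely many diffeomorphism types of $\overline X$ occur under (H1)–(H4) with fixed data. Choose fillings $X_i$ of some $(M_i,\widehat g_i)$ satisfying (H1)–(H4) with $\overline{X_i}$ pairwise non-diffeomorphic. Let $\tau_i,\tilde\tau_i$ be as in Sections 4 and 6, $\Omega_i=\Omega_{a_0}(X_i)\cong\overline{X_i}$, $q_i\in\Omega_i$. All $X_i\in\mathcal C_\kappa$ with $\kappa=\theta\omega_4$.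

**Step 1: the limit.** Since $\tau_{\min}\le\tau_i(q_i)\le a_0+\delta_0$ and $\tau_i$ is 1-Lipschitz, we may pass to a subsequence with $(X_i,q_i)\to(X_\infty,q_\infty)$ as in (F3) and $\tau_i\to\tau_\infty$ locally uniformly, i.e. $\tau_i(p_i)\to\tau_\infty(p)$ if $p_i\to p$. By Lemma 6.3 the sets $\{\tau_i\le a_0+1\}\subset\Omega_{a_0+2}(X_i)$ lie in a ball of fixed radius about $q_i$; so $\{\tau_\infty\le a_0+\frac12\}$ is compact. If $\tau_\infty(p)>\tau_0$ and $p_i\to p$, Proposition 5.3 applies at $p_i$ for $i$ large. So, as in the proof of Lemma 7.3(c), the volume ratios of small balls at $p_i$ are $\ge1-Cs$, uniformly in $i$, and $p$ is regular by (F4), (3.1). Let $\mathcal N=\{|\tau_\infty-a_0|\le\frac12\}$, compact in the regular part.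

**Step 2: a common boundary.** The domains $\Omega_i$ end at levels of $\tilde\tau_i$; we move them to a level of one fixed function, so that a fixed $K_\infty$ can be used. On a neighborhood of $\mathcal N$ in $\{\tau_\infty>\tau_0\}$ the functions $f_i=\tilde\tau_i\circ\varphi_i$ are bounded in $C^2$, with $|\nabla f_i|\ge\frac12-o(1)$ and $|f_i-\tau_\infty|\le\delta_0+o(1)$. After a subsequence they converge in $C^1$ on $\mathcal N$. Fix $i_0$ large and $f'=f_{i_0}$. For $i\ge i_0$ and $s\in[0,1]$, $f_{i,s}=(1-s)f_i+sf'$ satisfies $|\nabla f_{i,s}|\ge\frac14$ and $|f_{i,s}-\tau_\infty|\le\frac18$ on $\mathcal N$. Put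
$$G_{i,s}=(\Omega_i\setminus\varphi_i(\mathcal N))\cup\varphi_i(\{p\in\mathcal N:f_{i,s}(p)\le a_0\}),\qquad G_i=G_{i,1}.$$
Since $\tau_i>\tau_0$ on $\varphi_i(\mathcal N)$ for $i$ large, $G_{i,0}=\Omega_i$. The levels $\{f_{i,s}=a_0\}$ lie in $\{|\tau_\infty-a_0|\le\frac18\}$, so the $G_{i,s}$ are isotopic and $G_i\cong\Omega_i$ for $i$ large. Let
$$K_\infty=\{\tau_\infty\le a_0-\tfrac12\}\cup\{p\in\mathcal N:f'(p)\le a_0\},$$
a compact domain with smooth boundary $\{p\in\mathcal N:f'(p)=a_0\}$ in the regular part. Its singular points lie in $\{\tau_\infty\le\tau_0\}$, in its interior.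

**Step 3: $G_i=K_i$ for $i$ large.** We verify (α)–(γ) of Lemma 8.2. (α) holds with $\mathcal V=\{|\tau_\infty-a_0|\le\frac14\}$. (β): let $p_i\in G_i$. The sequence is bounded, so $p_i\to p$ along a subsequence. If $p_i\in\varphi_i(\{f'\le a_0\})$ infinitely often, then $p\in K_\infty$. If $p_i\in\Omega_i\setminus\varphi_i(\mathcal N)$, then $\tau_\infty(p)\le a_0+\delta_0$, and by (7.1) $|\tau_\infty(p)-a_0|\ge\frac12$; so $\tau_\infty(p)\le a_0-\frac12$. (γ): let $p_i\to p\in\mathrm{int}\,K_\infty$.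

Suppose first $\tau_\infty(p)\le a_0-\frac14$. When $p_i\notin\varphi_i(\mathcal N)$, either $\tau_i(p_i)\le\tau_0$ or $\tilde\tau_i(p_i)\le\tau_i(p_i)+\delta_0<a_0$ for $i$ large, so $p_i\in\Omega_i\setminus\varphi_i(\mathcal N)$. When $p_i=\varphi_i(p_i')$ with $p_i'\in\mathcal N$, then $p_i'\to p$, as $\varphi_i$ is an $\epsilon_i$-approximation, and $f'(p_i')\le\tau_\infty(p_i')+\frac18<a_0$ for $i$ large. In both cases $p_i\in G_i$. Now suppose $\tau_\infty(p)>a_0-\frac14$. As $p\in K_\infty$, $p\in\mathcal N$ with $f'(p)\le a_0$, so $\tau_\infty(p)\le a_0+\frac18$; and $f'(p)<a_0$ since $p\notin\partial K_\infty$. So $p$ is in the interior of $\mathcal N$, $p_i=\varphi_i(p_i')$ with $p_i'\to p$ by (7.1), $f'(p_i')<a_0$, and $p_i\in G_i$.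

Hence by Lemma 8.2 $G_i=K_i$ for $i$ large, with $K_i$ as in Section 8 for the finitely many singular points $w_a\in K_\infty$ and admissible $t_a$.

**Step 4: contradiction.** By Proposition 9.1 with $m=\lfloor\omega_4/\kappa\rfloor$, after passing to a subsequence, for each $a$ all $\overline U(w_{a,i},t_a,F_{a,i})$ are mutually diffeomorphic. By Lemma 8.2.3 a further subsequence of the $K_i=G_i\cong\Omega_i\cong\overline{X_i}$ consists of mutually diffeomorphic manifolds. But the $\overline{X_i}$ are pairwise non-diffeomorphic.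

So only finitely many types occur, and their number is bounded by some $N(\Lambda,V,\Upsilon,\omega,\rho_1)$. This is Theorem B. By Section 3 it is a function of $Q,D,\Upsilon$ under the hypotheses of Theorem A. In particular, for each $(M,\widehat g)$ the fillings $X=\mathrm{int}\,\overline X$ have at most $N(Q,D,\Upsilon)$ diffeomorphism types. $\blacksquare$
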